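\title{Bands in $L_1(L_q)$-lattices form an axiomatizable class of Banach spaces}

\begin{abstract}
We show that, for every $1\le q<\infty$ and for real or complex scalars, the class of Banach spaces that are linearly isometric to a band in a Bochner lattice $L_1(\Omega;L_q(\Omega'))$ is closed under ultraproducts and ultraroots, that is, axiomatizable in the language of Banach spaces. The main step concerns a closed subspace $Y$ of such a band $X$ for which there is a contraction $P:X\to Y^{**}$ extending the identity of $Y$. We prove that $P$ takes its values in $Y$ on the part of $X$ supported where $Y$ is, that it is governed by a conditional expectation on $\Omega$, and that $Y$ carries a new lattice structure which makes it a band in an $L_1(L_q)$-lattice. We also give several characterizations of the class, one of them by finite-dimensional subspaces.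
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix the scalar field $\mathbb K$, real or complex. Let $1\le p,q<\infty$ and let $\Omega,\Omega'$ be measure spaces. The Bochner space $L_p(\Omega;L_q(\Omega'))$, ordered by declaring $x\ge0$ when $x(\omega)\ge 0$ in $L_q(\Omega')$ for almost every $\omega$, is a Banach lattice; we call it an \emph{$L_p(L_q)$-lattice}. Let $BL_pL_q$ be the class of Banach lattices that are isometrically lattice isomorphic to a band in an $L_p(L_q)$-lattice, and let $\mathcal BL_pL_q$ be the class of Banach spaces that are linearly isometric to a member of $BL_pL_q$. Thus in $\mathcal BL_pL_q$ the order is forgotten and only the norm is kept. This paper is about $p=1$. An element of an $L_1(L_q)$-lattice is an integrable field of vectors, all taken in the same fiber $L_q(\Omega')$; passing to bands allows the fiber to change from point to point. For instance, a finite $\ell_1$-sum $\ell_q^{n_1}\oplus_1\dots\oplus_1\ell_q^{n_m}$ is a band in $\ell_1^m(\ell_q^n)$ with $n=\max_i n_i$.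

Let $(X_i)_{i\in I}$ be Banach spaces and $\mathcal U$ an ultrafilter on $I$. The \emph{ultraproduct} $(X_i)_{\mathcal U}$ is the space of bounded families $(x_i)$, $x_i\in X_i$, modulo those with $\lim_{\mathcal U}\|x_i\|=0$; the class $[x_i]$ has norm $\lim_{\mathcal U}\|x_i\|$. If all $X_i$ equal $Y$, this is the \emph{ultrapower} $Y^{\mathcal U}$, which contains $Y$ isometrically through the diagonal map $y\mapsto[y]$. A Banach space $Y$ is an \emph{ultraroot} of $X$ if $X$ is linearly isometric to an ultrapower of $Y$. A class of Banach spaces is \emph{axiomatizable} (in the language of Banach spaces) if it is closed under surjective linear isometries, ultraproducts and ultraroots; closure under ultraroots amounts to saying that the complementary class is closed under ultrapowers. Finitely many vectors of an ultraproduct are limits, as far as norms of linear combinations are concerned, of vectors of the factors. So, informally, an axiomatizable class is one whose membership is decided by approximate norm relations among finitely many vectors. The following question comes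 from a paper of Raynaud \cite{Raynaud}.

\begin{quote}
\emph{Is the class $\mathcal BL_1L_q$ axiomatizable in the language of Banach spaces for $1<q\le2$?}
\end{quote}

The case of $L_q$-spaces, $1<q<\infty$, suggests a positive answer and shows where the work lies. An ultraproduct of $L_q$-lattices is a Banach lattice whose norm is $q$-additive on disjoint elements, hence an $L_q$-space (Fact~\ref{fact:kakutani} below). For ultraroots there is no lattice to start from: if $Y^{\mathcal U}$ is isometric to a lattice, nothing relates the order to the diagonal copy of $Y$. What survives is the map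
\begin{equation}\label{eq:wlim}
P:Y^{\mathcal U}\to Y^{**},\qquad P[y_i]=w^*\text{-}\lim_{\mathcal U}y_i ,
\end{equation}
which is well defined because bounded sets of $Y^{**}$ are relatively $w^*$-compact, has norm at most $1$, and is the identity on $Y$. If $Y^{\mathcal U}$ is an $L_q$-space, then its subspace $Y$ is reflexive, so $P$ is a contractive projection onto $Y$, and the range of a contractive projection on an $L_q$-space is an $L_q$-space (Fact~\ref{fact:proj}). For $L_1(L_q)$ both steps have to be replaced: $Y$ need not be reflexive, so $P$ takes its values in $Y^{**}$, and we have to find out ourselves what the range of a contractive projection on $L_1(L_q)$ looks like. The answer to the question is nevertheless yes.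

\begin{theorem}\label{thm:main}
Let $1<q<\infty$.
\begin{enumerate}
\item[(U)] The class $BL_1L_q$, and hence the class $\mathcal BL_1L_q$, is closed under ultraproducts.
\item[(R)] If an ultrapower of a Banach space $Y$ is linearly isometric to a member of $BL_1L_q$, then $Y\in\mathcal BL_1L_q$.
\end{enumerate}
\end{theorem}

The class $\mathcal BL_1L_q$ is closed under surjective linear isometries by definition, so Theorem~\ref{thm:main} shows that it is axiomatizable, in particular for $1<q\le2$. Throughout, a \emph{contraction} is a linear map of norm at most $1$, and $Y$ is regarded as a subspace of $Y^{**}$. In view of \eqref{eq:wlim}, part (R) is a special case of the next theorem, applied to $X\cong Y^{\mathcal U}$ and the diagonal copy of $Y$.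

\begin{theorem}\label{thm:bidual}
Let $1<q<\infty$, let $X\in BL_1L_q$, let $Y\subset X$ be a closed subspace, and let $P:X\to Y^{**}$ be a contraction with $Py=y$ for all $y\in Y$. Then $Y\in\mathcal BL_1L_q$.
\end{theorem}

The case $q=1$ can be included, and the class has a description by finite-dimensional pieces. A subspace is \emph{$1$-complemented} if it is the range of a contractive projection; the zero space counts as an empty $\ell_1$-sum.

\begin{theorem}\label{thm:char}
For every $1\le q<\infty$ the class $\mathcal BL_1L_q$ is axiomatizable in the language of Banach spaces. For a Banach space $Y$ the following are equivalent: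
\begin{enumerate}
\item[(a)] $Y\in\mathcal BL_1L_q$;
\item[(b)] some ultrapower of $Y$ is in $\mathcal BL_1L_q$;
\item[(c)] $Y$ is isometric to a $1$-complemented subspace of a member of $\mathcal BL_1L_q$;
\item[(d)] there are $X\in\mathcal BL_1L_q$, an isometric embedding $\iota:Y\to X$ and a contraction $P:X\to Y^{**}$ such that $P\iota$ is the canonical inclusion;
\item[(e)] $Y^{**}\in\mathcal BL_1L_q$;
\item[(f)] for all $y_1,\dots,y_n\in Y$ and $\varepsilon>0$ there are a finite-dimensional subspace $G\subset Y$ with $\operatorname{dist}(y_k,G)<\varepsilon$ for all $k$ and a linear bijection $\Theta$ from $G$ onto a finite $\ell_1$-sum $\bigoplus_1\ell_q^{n_i}$ with $\|\Theta\|\,\|\Theta^{-1}\|\le1+\varepsilon$.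
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:bidual} rests on a contrast between the two directions of $L_1(\Omega;L_q(\Omega'))$. In the fiber the norm is smooth; along $\Omega$ it has a corner at every vector that vanishes on a set of positive measure. The second difference $\|f+tx\|+\|f-tx\|-2\|f\|$ detects this: it is $o(t)$ exactly when $x$ vanishes wherever $f$ does. Contractions that fix $f$ do not increase this quantity, and so they respect supports in $\Omega$. Section~\ref{sec:two} shows the method when $\Omega$ has two points. Section~\ref{sec:rep} gives an intrinsic description of $BL_1L_q$, from which (U) follows in Section~\ref{sec:ultra}. Section~\ref{sec:bidual} reduces Theorem~\ref{thm:bidual} to contractive projections of $L_1(L_q)$, Section~\ref{sec:sigma} attaches a $\sigma$-algebra to such a projection, and Section~\ref{sec:lattice} builds the lattice structure on its range. The argument does not distinguish $q<2$ from $q>2$; only the last step treats $q=2$ separately. Theorem~\ref{thm:char} is proved in Section~\ref{sec:char}.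

\section{Preliminaries}\label{sec:prelim}

\subsection{Bands and band projections}

Let $F$ be a Banach lattice. Elements $x,y$ are \emph{disjoint}, $x\perp y$, if $|x|\wedge|y|=0$; then $|x+y|=|x|+|y|$. An \emph{ideal} is a subspace $B$ such that $|x|\le|y|$ and $y\in B$ imply $x\in B$; a \emph{band} is an ideal containing the supremum of each of its subsets that has a supremum in $F$. For $D\subset F$, the set $D^\perp$ of elements disjoint from all elements of $D$ is a band. A \emph{band projection} is the projection onto a band $B$ along $B^\perp$, when $F=B\oplus B^\perp$. If $F$ is Dedekind complete (order bounded sets have suprema), every band has a band projection. The norm of $F$ is \emph{order continuous} if $x_\alpha\downarrow0$ implies $\|x_\alpha\|\to0$.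

\begin{lemma}\label{lem:band}
Let $M$ be a linear projection on a Banach lattice $F$. Assume that either {\rm(i)} every element of the range of $M$ is disjoint from every element of its kernel, or {\rm(ii)} $0\le Mx\le x$ for all $x\ge0$. Then $M$ is a band projection.
\end{lemma}

\begin{proof}
Assume (ii). Then $M$ and $I-M$ are positive. For $x,y\ge0$ put $z=Mx\wedge(I-M)y\ge 0$. We have $0\le Mz\le M(I-M)y=0$ and $0\le(I-M)z\le(I-M)Mx=0$, so $z=0$. Since $|Mx|\le M|x|$ and $|(I-M)y|\le(I-M)|y|$ for arbitrary $x,y$, condition (i) holds. Assume (i), and let $u\in(\ker M)^\perp$. Then $u-Mu$ lies in $\ker M$ and in $(\ker M)^\perp$, so it is disjoint from itself and $u=Mu$. Thus the range of $M$ equals $(\ker M)^\perp$, and by symmetry $\ker M$ is the disjoint complement of the range.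
\end{proof}

We shall use the following properties of a band projection $M$.
\begin{enumerate}
\item[(B1)] $M|x|=|Mx|$, because $|x|=|Mx|+|x-Mx|$ is the decomposition of $|x|$ along the two bands. In particular $0\le Mx\le x$ for $x\ge0$, and $|Mx|\le|x|$.
\item[(B2)] $M$ is determined by its kernel, since its range is $(\ker M)^\perp$.
\item[(B3)] Band projections commute, and their products are band projections. Indeed, by (B1) a band projection $M'$ maps every ideal into itself, in particular the range and the kernel of $M$; so $MM'=M'M$, and Lemma~\ref{lem:band}(ii) applies to the product.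
\item[(B4)] If $\beta$ is a band projection of $F$ onto $X$ and $\beta'$ is a band projection of $X$ onto $X'$, then $\beta'\beta$ satisfies Lemma~\ref{lem:band}(ii); so $X'$ is a band in $F$.
\end{enumerate}

\subsection{Complex scalars}\label{sub:complex}

A complex Banach lattice is the complexification $F=F_{\mathbb R}+iF_{\mathbb R}$ of a real one, with modulus $|u+iv|=\sup_\theta(u\cos\theta+v\sin\theta)$ and norm $\|z\|=\|\,|z|\,\|$; its bands are the complexifications of the bands of $F_{\mathbb R}$. For $m\ge3$ the convex hull of the $m$-th roots of unity contains the disk of radius $\cos(\pi/m)$, and therefore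
\begin{equation}\label{eq:modulus}
\cos(\pi/m)\,|u+iv|\ \le\ \max_{1\le k\le m}\big(u\cos\tfrac{2\pi k}m+v\sin\tfrac{2\pi k}m\big)\ \le\ |u+iv| .
\end{equation}
So the modulus is preserved by every construction that preserves finite maxima and norm limits. In particular, the modulus in a complex $L_1(L_q)$-lattice is computed fiber by fiber, so that this lattice is the complexification of the real one; a complex Banach lattice is in $BL_1L_q$ if and only if its real part is in the real class $BL_1L_q$; and an ultraproduct of complexifications is the complexification of the ultraproduct of the real parts. For this reason Sections~\ref{sec:rep} and \ref{sec:ultra}, which are about lattices, are written for real scalars. The operator $P$ of Theorem~\ref{thm:bidual} does not respect real parts, and the sections that deal with it are written for both fields at once.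

\subsection{Results from the literature}

\begin{theorem}[Principle of local reflexivity; Lindenstrauss--Rosenthal, Johnson--Rosenthal--Zippin]\label{fact:lr}
Let $G\subset Y^{**}$ be a finite-dimensional subspace, $H\subset Y^*$ a finite set and $\varepsilon>0$. There is a linear map $R:G\to Y$ with $\|R\|\le1+\varepsilon$, $Ry=y$ for $y\in G\cap Y$, and $\psi(Rz)=z(\psi)$ for $z\in G$, $\psi\in H$.
\end{theorem}

\begin{theorem}[Ando, Tzafriri, Bernau--Lacey \cite{BL}]\label{fact:proj}
Let $1\le q<\infty$. The range of a contractive projection on a real or complex space $L_q(\mu)$, with $\mu$ arbitrary, is linearly isometric to an $L_q$-space.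
\end{theorem}

\begin{theorem}[Kakutani's representation theorem and its $L_q$ version]\label{fact:kakutani}
Let $1\le q<\infty$. A Banach lattice with $\|x+y\|^q=\|x\|^q+\|y\|^q$ whenever $x\perp y$ is isometrically lattice isomorphic to a space $L_q(\mu)$.
\end{theorem}

\begin{theorem}[{\cite[Theorem 2.4.2]{MN}}]\label{fact:oc}
A Banach lattice in which order bounded disjoint sequences are norm null has order continuous norm and is Dedekind complete.
\end{theorem}

We refer to these four statements as Facts~\ref{fact:lr}--\ref{fact:oc}. The relative Maharam theorem is recalled in Section~\ref{sec:rep}, where it is used.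

\subsection{The spaces $L_1(\Omega;V)$}

Let $(\Omega,\mathcal F,\mu)$ be a measure space and $V$ a Banach space. The elements of $L_1(\Omega;V)$ are the classes of strongly measurable functions (almost everywhere limits of simple functions) $x:\Omega\to V$ for which
\[
N(x)(\omega)=\|x(\omega)\|_V
\]
is integrable, and $\|x\|=\int N(x)\,d\mu$. The \emph{support} $S(x)=\{x\ne0\}$ is a $\sigma$-finite subset of $\Omega$, defined up to a null set, and $x$ has \emph{full support} if $S(x)=\Omega$. Relations between sets and between functions are understood almost everywhere.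

Let $V=L_q(\Omega')$ with $1\le q<\infty$. Lattice operations in $L=L_1(\Omega;V)$ are computed fiber by fiber, so $N(x+y)^q=N(x)^q+N(y)^q$ when $x\perp y$. For $A\in\mathcal F$, multiplication by $\chi_A$ is a band projection. If $0\le x_n\le x$ are pairwise disjoint, then $\sum_{n\le m}x_n\le x$ for each $m$, so $\sum_nN(x_n)^q\le N(x)^q$; hence $N(x_n)\to0$ almost everywhere, with $N(x_n)\le N(x)$, and $\|x_n\|\to0$. By Fact~\ref{fact:oc}, $L$ is Dedekind complete, so every band of $L$ has a band projection.

For a family of measure spaces, $\bigsqcup_j\Omega'_j$ denotes the direct sum, so that $L_q(\bigsqcup_j\Omega'_j)$ is the $\ell_q$-sum of the spaces $L_q(\Omega'_j)$. All bands constructed in this paper come from the next lemma.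

\begin{lemma}\label{lem:coord}
Let $1\le q<\infty$, $W=L_q(\bigsqcup_{j\in J}\Omega'_j)$, and for $f\in L_1(\Omega;W)$ let $f_j\in L_1(\Omega;L_q(\Omega'_j))$ be its components. The map $f\mapsto(f_j)$ is a bijection onto the set of families $(f_j)$ with countably many nonzero members and $(\sum_jN(f_j)^q)^{1/q}\in L_1(\mu)$, and $N(f)^q=\sum_jN(f_j)^q$. For measurable sets $S_j\subset\Omega$, the set of all $f$ such that $f_j$ vanishes off $S_j$ for every $j$ is a band.
\end{lemma}

\begin{proof}
A vector of $W$ has countably many nonzero components, and $f$ is an almost everywhere limit of a sequence of simple functions. So there is a countable $J_0\subset J$ with $f(\omega)\in L_q(\bigsqcup_{j\in J_0}\Omega'_j)$ for almost all $\omega$; this gives $f_j=0$ for $j\notin J_0$ and the formula for $N(f)$. Conversely, for a family as in the statement, $\sum_jf_j(\omega)$ converges in $W$ for almost all $\omega$, and the sum is strongly measurable as a limit of the partial sums. Consequently $(f_j)\mapsto(\chi_{S_j}f_j)$ defines a projection on $L_1(\Omega;W)$, to which Lemma~\ref{lem:band}(ii)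 applies.
\end{proof}

\begin{lemma}\label{lem:l1sum}
For $1\le q<\infty$, the classes $BL_1L_q$ and $\mathcal BL_1L_q$ are closed under $\ell_1$-sums.
\end{lemma}

\begin{proof}
Let $X_\alpha$ be a band in $L_1(\Omega_\alpha;L_q(\Omega'_\alpha))$ and $W=L_q(\bigsqcup_\alpha\Omega'_\alpha)$. By Lemma~\ref{lem:coord} and (B4), $X_\alpha$ is the range of a band projection $\gamma_\alpha$ on $L_1(\Omega_\alpha;W)$. The space $L_1(\bigsqcup_\alpha\Omega_\alpha;W)$ is the $\ell_1$-sum of the spaces $L_1(\Omega_\alpha;W)$, and $\bigoplus_\alpha\gamma_\alpha$ is a band projection on it by Lemma~\ref{lem:band}(ii), with range $\bigoplus_1X_\alpha$.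
\end{proof}

\subsection{Smoothness and strict convexity of the fiber}

A Banach space $V$ is \emph{smooth} if every $v\ne0$ has exactly one norming functional $j(v)\in V^*$, that is, $\|j(v)\|=1$ and $\langle j(v),v\rangle=\|v\|$. Equivalently, for $v\ne0$ and $w\in V$ the convex function $t\mapsto\|v+tw\|$ is differentiable at $0$, that is,
\begin{equation}\label{eq:smooth}
\|v+tw\|+\|v-tw\|-2\|v\|=o(t)\qquad(t\to0^+);
\end{equation}
the derivative is then $\operatorname{Re}\langle j(v),w\rangle$. The space $V$ is \emph{strictly convex} if the midpoint of two distinct unit vectors has norm less than $1$. We use this in the following form: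
\begin{equation}\label{eq:strict}
\|v\|=1,\quad \operatorname{Re}\langle j(v),w\rangle=\|w\|\quad\Longrightarrow\quad w=\|w\|\,v .
\end{equation}
Indeed, for $w\neq0$ the real part of $j(v)$ takes the value $1$ at the midpoint of $v$ and $w/\|w\|$. For $1<q<\infty$ the space $L_q(\Omega')$ is reflexive, smooth and strictly convex, with $j(v)=\|v\|^{1-q}|v|^{q-2}\bar v$. The field $\mathbb K$ itself has the three properties.

\begin{lemma}\label{lem:J}
Let $V$ be smooth and let $0\ne f\in L=L_1(\Omega;V)$ have full support. Then $Jf(x)=\int\langle j(f(\omega)),x(\omega)\rangle\,d\mu$ is the only norming functional of $f$. Consequently $Jf\circ P=Jf$ for every contraction $P:L\to L$ with $Pf=f$.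
\end{lemma}

\begin{proof}
For real $t\to0$ the quotient $(\|f(\omega)+tx(\omega)\|-\|f(\omega)\|)/t$ tends to $\operatorname{Re}\langle j(f(\omega)),x(\omega)\rangle$ and is bounded by $N(x)(\omega)$. So the real part of the integrand is measurable, and so is the imaginary part, which equals $-\operatorname{Re}\langle j(f),ix\rangle$. Thus $Jf$ is a functional with $\|Jf\|\le 1$ and $Jf(f)=\|f\|$, and by dominated convergence $(\|f+tx\|-\|f\|)/t\to\operatorname{Re}Jf(x)$. If $\|\varphi\|\le1$ and $\varphi(f)=\|f\|$, then $t\operatorname{Re}\varphi(x)\le\|f+tx\|-\|f\|$ for $t$ of either sign, so $\operatorname{Re}\varphi=\operatorname{Re}Jf$ and $\varphi=Jf$. Apply this to $\varphi=Jf\circ P$.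
\end{proof}

\section{The case of two points}\label{sec:two}

Let $V=L_q(\Omega')$ with $1<q<\infty$, and let $\Omega=\{1,2\}$ with masses $\mu_1,\mu_2>0$, $\mu_1+\mu_2=1$. Then $L=V\times V$ with $\|(x_1,x_2)\|=\mu_1\|x_1\|+\mu_2\|x_2\|$. There are two obvious kinds of contractive projections on $L$. One is $P_1\oplus P_2$, with $P_1,P_2$ contractive projections on $V$. The other averages: for a surjective isometry $U$ of $V$, put
\[
P(x_1,x_2)=(w,Uw),\qquad w=\mu_1x_1+\mu_2U^{-1}x_2 .
\]
Then $\|P(x_1,x_2)\|=\|w\|\le\|(x_1,x_2)\|$, and $P$ is a projection onto $\{(w,Uw):w\in V\}$, a copy of $V$. This range need not be a sublattice of $L$: if $V$ is the real space $\ell_2^2$ and $U$ is the rotation by $\pi/4$, then the modulus of $(e_2,Ue_2)$ is $(e_2,Ue_1)$. So the lattice structure promised by Theorem~\ref{thm:bidual} cannot be inherited from $L$; it has to be built.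

Let now $P$ be any contractive projection of $L$ onto a subspace $E$ containing a vector $f_0=(v_1,v_2)$ with $\|v_1\|=\|v_2\|=1$. We show that $E\in\mathcal BL_1L_q$.

\emph{The action on scalar multiples of $f_0$.} Let $P(v_1,0)=(a,b)$. By Lemma~\ref{lem:J},
\[
\mu_1=Jf_0(v_1,0)=\mu_1\operatorname{Re}\langle j(v_1),a\rangle+\mu_2\operatorname{Re}\langle j(v_2),b\rangle\le\mu_1\|a\|+\mu_2\|b\|\le\mu_1 .
\]
Equality holds throughout, so \eqref{eq:strict} gives $a=\alpha v_1$, $b=\beta v_2$ with $\alpha,\beta\ge0$ and $\mu_1\alpha+\mu_2\beta=\mu_1$. Since $P(0,v_2)=f_0-P(v_1,0)$, we obtain $P(hf_0)=(Th)f_0$ for every scalar function $h=(h_1,h_2)$, where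
\[
T=\begin{pmatrix}\alpha&1-\alpha\\ \beta&1-\beta\end{pmatrix},\qquad T^2=T\neq0 .
\]
Either $T$ has rank two and $T=I$, or $T$ has rank one; then its trace is $1$, so $\alpha=\beta=\mu_1$ and $Th$ is the constant $\mu_1h_1+\mu_2h_2$. In both cases $T$ is a conditional expectation, for the full and for the trivial $\sigma$-algebra on $\Omega$ respectively.

\emph{The case $T=I$.} Here $f=(v_1,0)\in E$. Let $P(w,0)=(a,b)$. Adding the inequalities $\|f\pm tP(w,0)\|\le\|f\pm t(w,0)\|$ and using \eqref{eq:smooth}, we get
\[
2\mu_1+2t\mu_2\|b\|\le\mu_1\big(\|v_1+ta\|+\|v_1-ta\|\big)+2t\mu_2\|b\|\le\mu_1\big(\|v_1+tw\|+\|v_1-tw\|\big)=2\mu_1+o(t).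
\]
So $b=0$. Exchanging the two points, we find $P=P_1\oplus P_2$. The ranges of $P_1,P_2$ are $L_q$-spaces by Fact~\ref{fact:proj}, and $E$ is their $\ell_1$-sum, which is in $\mathcal BL_1L_q$ by Lemma~\ref{lem:l1sum}.

\emph{The case of rank one.} Let $h=(\mu_2,-\mu_1)$, so that $P(hf_0)=0$. Let $g=(w_1,w_2)\in E$ and $\rho_i(s)=\|sv_i+w_i\|$ for real $s$. For all but at most two values of $s$, the vector $f=sf_0+g\in E$ has full support, and Lemma~\ref{lem:J} gives
\[
0=\operatorname{Re}Jf(hf_0)=\mu_1\mu_2\big(\operatorname{Re}\langle j(sv_1+w_1),v_1\rangle-\operatorname{Re}\langle j(sv_2+w_2),v_2\rangle\big)=\mu_1\mu_2\big(\rho_1'(s)-\rho_2'(s)\big).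
\]
Hence $\rho_1-\rho_2$ is constant, equal to $\|w_1\|-\|w_2\|$. On the other hand, by \eqref{eq:smooth} with $t=1/s$, we have $\rho_i(s)+\rho_i(-s)-2s\to0$ as $s\to+\infty$. So the constant is $0$: the function $N(g)$ is constant for every $g\in E$. Let $\|x\|_q=(\mu_1\|x_1\|^q+\mu_2\|x_2\|^q)^{1/q}$. On $E$ this norm coincides with the norm of $L$, and $\|Px\|_q=\|Px\|\le\|x\|\le\|x\|_q$. Thus $E$ is the range of a contractive projection on the $L_q$-space $(V\times V,\|\cdot\|_q)$, and so it is an $L_q$-space by Fact~\ref{fact:proj}.

The general proof follows these lines: $P$ defines a $\sigma$-algebra $\mathcal A$ on $\Omega$, commutes with multiplication by $\mathcal A$-measurable functions, has a range on which $N$ is $\mathcal A$-measurable, and is therefore also a contraction for the norm of $L_q(\Omega;V)$. Two difficulties are absent from the example. First, $P$ may a priori take values outside $Y$. Second, $\mathcal A$ need not have atoms, so that the range is not a sum of $L_q$-spaces but a measurable field of them; to recognize such a field we need a description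 of $BL_1L_q$ that does not mention fibers.

\section{An intrinsic description of $BL_1L_q$}\label{sec:rep}

A band $F$ in $L_1(\Omega;L_q(\Omega'))$ carries the map $N$ and the projections $x\mapsto\chi_Ax$. The next proposition says that these data characterize the class.

\begin{proposition}\label{prop:rep}
Let $1\le q<\infty$, let $(\Omega,\mathcal F,\mu)$ be a measure space and $F$ a real Banach lattice. Let $N:F\to L_1(\mu)_+$ be a map and $(M_A)_{A\in\mathcal F}$ a family of band projections on $F$ such that, for $x,y\in F$, $a\in\mathbb R$ and $A\in\mathcal F$,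
\begin{enumerate}
\item[(N1)] $\|x\|=\int N(x)\,d\mu$, $N(x)=N(|x|)$, $N(ax)=|a|N(x)$, $N(x+y)\le N(x)+N(y)$;
\item[(N2)] $0\le x\le y$ implies $N(x)\le N(y)$;
\item[(N3)] $x,y\ge0$ and $x\wedge y=0$ imply $N(x+y)^q=N(x)^q+N(y)^q$;
\item[(N4)] $N(M_Ax)=\chi_AN(x)$.
\end{enumerate}
Then $F\in BL_1L_q$.
\end{proposition}

In the model $F=L_1(\Omega;L_q(\Omega'))$, think of $e>0$ as a function on $\Omega\times\Omega'$. The elements $\chi_De$, with $D\subset\Omega\times\Omega'$, form a Boolean algebra, and those with $D=A\times\Omega'$ form a subalgebra. Both algebras can be defined in the abstract setting; the difficulty is to recover the product structure from this pair. This is what the relative Maharam theorem does.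

A \emph{finite measure algebra} is a Boolean algebra $\mathfrak B$ in which countable suprema exist, with a finite countably additive $\lambda:\mathfrak B\to[0,\infty)$ that vanishes only at $0$. The measurable sets of a finite measure space modulo null sets form such an algebra, which is complete for the metric $\lambda(a\mathbin{\triangle}b)$. A subalgebra is \emph{closed} if it is closed for this metric. For $b\in\mathfrak B$ let $\mathfrak B_b=\{d\in\mathfrak B:d\le b\}$. Let $\mathfrak B_\kappa$ be the measure algebra of $\{0,1\}^\kappa$ with its product probability. If $\mathfrak C$ is the measure algebra of a finite measure space $S$, then $\mathfrak C\widehat\otimes\mathfrak B_\kappa$ is the measure algebra of $S\times\{0,1\}^\kappa$, and $c\otimes1$ is the class of $C\times\{0,1\}^\kappa$ when $c$ is the class of $C$.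

\begin{theorem}[Relative Maharam theorem; Maharam \cite{Maharam}, Fremlin {\cite[\S333]{Fremlin}}]\label{fact:maharam}
Let $(\mathfrak B,\lambda)$ be a finite measure algebra and $\mathfrak C$ a closed subalgebra. There is a countable partition of unity $(b_n)$ of nonzero elements of $\mathfrak B$ such that, with $c_n$ the least element of $\mathfrak C$ above $b_n$, either $\mathfrak B_{b_n}=\{c\wedge b_n:c\in\mathfrak C\}$, or for some infinite cardinal $\kappa_n$ there is an isomorphism $\Phi_n:\mathfrak B_{b_n}\to\mathfrak C_{c_n}\widehat\otimes\mathfrak B_{\kappa_n}$ with $\Phi_n(c\wedge b_n)=c\otimes1$ for $c\in\mathfrak C_{c_n}$, which is measure preserving when $\mathfrak C_{c_n}$ carries the measure $c\mapsto\lambda(c\wedge b_n)$.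
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:rep}]
\emph{Step 1: first consequences.} By (N1), $|N(x)-N(y)|\le N(x-y)$, so $N$ is $1$-Lipschitz into $L_1(\mu)$, and $N(x)=0$ only for $x=0$. Since $|x+y|=|x|+|y|$ for $x\perp y$, the identity in (N3) holds for all disjoint $x,y$. The argument given for $L_1(\Omega;L_q(\Omega'))$ in Section~\ref{sec:prelim} uses only (N1)--(N3); so $F$ has order continuous norm and is Dedekind complete.

\emph{Step 2: $M_{A^c}=I-M_A$ and $M_{A\cap B}=M_AM_B$.} If a band projection $M$ satisfies $N(Mx)=\chi_CN(x)$ for all $x$, its kernel is $\{x:\chi_CN(x)=0\}$, so $M=M_C$ by (B2). This applies to $I-M_A$ with $C=A^c$, because $N(x)^q=N(M_Ax)^q+N(x-M_Ax)^q$, and to $M_AM_B$ with $C=A\cap B$, by (B3) and (N4). In particular $M_Ax=x$ if and only if $N(x)$ vanishes off $A$.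

\emph{Step 3: the two algebras.} Fix $e>0$ in $F$, and put $u=N(e)$, $S=\{u>0\}$. A \emph{component} of $e$ is an element $b$ with $b\wedge(e-b)=0$. Since $F$ is Dedekind complete, the components form a complete Boolean algebra $\mathfrak B$, with the suprema and infima of $F$; the supremum of disjoint components $b,b'$ is $b+b'$, and the components of $b\in\mathfrak B$ are the elements of $\mathfrak B_b$. For a band projection $M$ and $b\in\mathfrak B$,
\begin{equation}\label{eq:comp}
Me\wedge b=\big(Mb+M(e-b)\big)\wedge\big(Mb+(I-M)b\big)=Mb+M(e-b)\wedge(I-M)b=Mb .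
\end{equation}
By (N3) the function $N(b)^q$ is additive in $b$, but it need not be integrable. Since $N(b)\le u$ by (N2), the weight $u^{1-q}$ repairs this: put
\[
\lambda(b)=\int_SN(b)^qu^{1-q}\,d\mu\ \le\ \int u\,d\mu .
\]
Then $\lambda$ is additive, and $\lambda(b)=0$ forces $N(b)=0$, so $b=0$. If $b_n\downarrow0$, then $\|b_n\|\to0$ by order continuity, so $N(b_n)\downarrow0$ almost everywhere and $\lambda(b_n)\to0$ by dominated convergence. Thus $(\mathfrak B,\lambda)$ is a finite measure algebra. By Step 2 and \eqref{eq:comp}, $A\mapsto M_Ae$ is a Boolean homomorphism $\mathcal F\to\mathfrak B$, and $\lambda(M_Ae)=\int_{A}u\,d\mu$. It therefore induces a measure preserving isomorphism of the measure algebra of $(S,u\mu)$ onto a subalgebra $\mathfrak C$ of $\mathfrak B$, which is closed because it is complete.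

\emph{Step 4: product structure.} Let $(b_n)$ be given by Theorem~\ref{fact:maharam}. Put $S_n=\{N(b_n)>0\}\subset S$ and $k_n=N(b_n)^qu^{1-q}$ on $S$, so that $k_n>0$ exactly on $S_n$. By \eqref{eq:comp} and Step 2, $M_Ae\ge b_n$ if and only if $M_Ab_n=b_n$, that is, $A\supset S_n$; so $c_n=M_{S_n}e$. Moreover $\lambda(M_Ae\wedge b_n)=\lambda(M_Ab_n)=\int_{A\cap S_n}k_n\,d\mu$. Hence $\mathfrak C_{c_n}$, with the measure of Theorem~\ref{fact:maharam}, is the measure algebra of $(S_n,k_n\mu)$. Let $(\Omega'_n,\nu_n)$ be a one-point probability space in the first alternative of the theorem and $\{0,1\}^{\kappa_n}$ in the second. In both cases we have a measure preserving isomorphism $\Phi_n$ of $(\mathfrak B_{b_n},\lambda)$ onto the measure algebra of $(S_n\times\Omega'_n,k_n\mu\otimes\nu_n)$ with $\Phi_n(M_Ab_n)=(A\cap S_n)\times\Omega'_n$.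

\emph{Step 5: the band $F_n$ generated by $b_n$.} Call $g=\sum_ka_kd_k$ a \emph{step element} if the sum is finite and the $d_k\in\mathfrak B_{b_n}$ are disjoint, and put
\[
\Psi_ng=N(b_n)\sum_ka_k\chi_{\Phi_n(d_k)} ,
\]
a function on $S_n\times\Omega'_n$. Passing to common refinements shows that the step elements form a vector sublattice, and that $\Psi_n$ is well defined and linear; also $|\Psi_ng|=\Psi_n|g|$, since $|g|=\sum_k|a_k|d_k$. A measurable $D\subset S_n\times\Omega'_n$ is a limit in measure of finite unions $D_r$ of rectangles. By Fubini's theorem $\int\|\chi_D(\omega,\cdot)-\chi_{D_r}(\omega,\cdot)\|_q^q\,k_n\,d\mu\to0$, so along a subsequence $\chi_{D_r}(\omega,\cdot)\to\chi_D(\omega,\cdot)$ in $L_q(\Omega'_n)$ for $\mu$-almost all $\omega\in S_n$. Thus $\omega\mapsto\Psi_ng(\omega,\cdot)$ is strongly measurable. For $A\in\mathcal F$, using $d_k\wedge M_Ab_n=M_Ad_k$ (this is \eqref{eq:comp} for the component $d_k$ of $b_n$),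
\begin{align*}
\int_{A\cap S_n}u^{1-q}\!\int|\Psi_ng|^q\,d\nu_n\,d\mu
&=\sum_k|a_k|^q\,(k_n\mu\otimes\nu_n)\big(\Phi_n(d_k)\cap\Phi_n(M_Ab_n)\big)
=\sum_k|a_k|^q\lambda(M_Ad_k)\\
&=\int_{A\cap S}u^{1-q}\sum_k|a_k|^qN(d_k)^q\,d\mu=\int_{A\cap S}u^{1-q}N(g)^q\,d\mu .
\end{align*}
These integrals are finite, $A$ is arbitrary, and $N(g)$ vanishes off $S_n$. Hence $N(\Psi_ng)=N(g)$, where on the left $N$ is the fiber norm, extended by $0$ off $S_n$. In particular $\Psi_n$ is isometric into $L_1(S_n,\mu;L_q(\Omega'_n))$.

Freudenthal's spectral theorem states that, in a Dedekind complete vector lattice, for every $x$ with $|x|\le Cb_n$ and every $\varepsilon>0$ there is a step element $g$ with $|x-g|\le\varepsilon b_n$. So step elements are dense in the ideal generated by $b_n$. This ideal is dense in $F_n$: if $0\le x\in F_n$, then $x\wedge mb_n\uparrow x$, and the convergence is in norm by order continuity. Therefore $\Psi_n$ extends to a linear isometry of $F_n$ that preserves $N$ and the modulus. Its range is closed and contains the functions $N(b_n)\chi_A\otimes\chi_B$ for measurable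 $A\subset S_n$, $B\subset\Omega'_n$. These span a dense subspace, because multiplication by $N(b_n)$ is an isometry of $L_1(S_n,N(b_n)\mu;L_q(\Omega'_n))$ onto $L_1(S_n,\mu;L_q(\Omega'_n))$. So $\Psi_n$ is onto.

\emph{Step 6: gluing.} Take a maximal disjoint family $(e_\gamma)$ in $F_+\setminus\{0\}$ and decompose each $e_\gamma$ as above. We obtain a disjoint family $(b_j)_{j\in J}$, with bands $F_j$ and lattice isometries $\Psi_j:F_j\to L_1(S_j;L_q(\Omega'_j))$ preserving $N$. An element disjoint from all $b_j$ is disjoint from all $e_\gamma$, each of them being the supremum of its $b_j$; so it is $0$. For $x\in F$ let $x_j$ be the projection of $x$ onto $F_j$. If $x\ge0$, the finite sums of the $x_j$ increase to some $s\le x$, and $0\le x-s\le x-x_j\perp b_j$ for all $j$; so $s=x$. By order continuity $x=\sum_jx_j$ unconditionally in norm, for $x\geq0$ and then for all $x$. So countably many $x_j$ are nonzero, and $N(x)^q=\sum_jN(x_j)^q$ by (N3) and the continuity of $N$. Conversely, let $x_j\in F_j$, countably many nonzero, with $(\sum_jN(x_j)^q)^{1/q}\in L_1(\mu)$. For a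 finite block $G$ of indices, $N(\sum_{j\in G}x_j)=(\sum_{j\in G}N(x_j)^q)^{1/q}$; these functions are dominated and tend to $0$ almost everywhere as the blocks move out, so $\sum_jx_j$ converges in $F$. Comparing with Lemma~\ref{lem:coord}, we see that $x\mapsto(\Psi_jx_j)_j$ is a linear isometry of $F$ onto the band of those $f\in L_1(\Omega;L_q(\bigsqcup_j\Omega'_j))$ for which $f_j$ vanishes off $S_j$ for all $j$. It preserves the modulus because $|x|_j=|x_j|$ by (B1).
\end{proof}

\section{Ultraproducts}\label{sec:ultra}

An ultraproduct of Banach lattices is a Banach lattice with $|[x_i]|=[|x_i|]$; all finite lattice operations are computed on representatives.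

\begin{proposition}\label{prop:ultra}
For $1\le q<\infty$, the classes $BL_1L_q$ and $\mathcal BL_1L_q$ are closed under ultraproducts.
\end{proposition}

\begin{proof}
Linear isometries of the factors induce a linear isometry of the ultraproducts, so it suffices to treat $BL_1L_q$, and by Section~\ref{sub:complex} we may take real scalars. Let $X_i$ be a band in $L^i=L_1(\Omega_i;L_q(\Omega'_i))$ with band projection $\beta_i$. The map $[x_i]\mapsto[\beta_ix_i]$ is a band projection of $F=(L^i)_{\mathcal U}$ onto $(X_i)_{\mathcal U}$ by Lemma~\ref{lem:band}(ii). By (B4) it is enough to show that $F\in BL_1L_q$.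

The norm of $(L_1(\Omega_i))_{\mathcal U}$ is additive on positive elements, so by Fact~\ref{fact:kakutani} this lattice is $L_1(\mu)$ for some measure space $(\Omega,\mathcal F,\mu)$. Put $N([x_i])=[N(x_i)]$, which is well defined since $|N(x)-N(y)|\le N(x-y)$ in each factor. We verify the hypotheses of Proposition~\ref{prop:rep}. The relations in (N1) hold for representatives and pass to classes. For (N2), if $0\le x\le y$, replace the representatives $x_i,y_i$ by $x_i^+\wedge y_i^+$ and $y_i^+$.

For (N3), let $x,y\ge0$ with $x\wedge y=0$ and take representatives $x_i,y_i\ge0$. Since $[x_i\wedge y_i]=0$, we may subtract $x_i\wedge y_i$ from both and assume $x_i\wedge y_i=0$. Then $N(x_i+y_i)=\varphi(N(x_i),N(y_i))$ with $\varphi(s,t)=(s^q+t^q)^{1/q}$. The function $\varphi$ is not a finite lattice expression, but it can be approximated by such. It is the restriction to $\mathbb R_+^2$ of the norm of $\ell_q^2$; taking a finite $\delta$-net in the unit sphere of the dual space with $(1-\delta)^{-1}=1+\varepsilon$, we get a finite maximum $m$ of linear forms with $m\le\varphi\le(1+\varepsilon)m$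 on $\mathbb R^2_+$. As $m(N(x),N(y))=[m(N(x_i),N(y_i))]$, both $N(x+y)$ and $\varphi(N(x),N(y))$ lie between $m(N(x),N(y))$ and $(1+\varepsilon)\,m(N(x),N(y))$. Since $\varepsilon$ is arbitrary, they are equal.

It remains to define $M_A$. A set $A\in\mathcal F$ need not come from subsets of the $\Omega_i$, so we cut $N(x)$ first and lift the cut to $x$. Let $F_A=\{x\in F:N(x)=0\text{ off }A\}$, a linear subspace by (N1), with $F_A\cap F_{A^c}=0$. Let $x=[x_i]$, and write $\chi_AN(x)=[u_i]$; replacing $u_i$ by $u_i^+\wedge N(x_i)$, we may assume $0\le u_i\le N(x_i)$. Put $a=[(u_i/N(x_i))\,x_i]$, with $0/0=0$, and $b=x-a$. Then $N(a)=[u_i]=\chi_AN(x)$ and $N(b)=[N(x_i)-u_i]=\chi_{A^c}N(x)$. So $F=F_A\oplus F_{A^c}$, and the projection $M_A$ onto $F_A$ along $F_{A^c}$ satisfies (N4). If $x\ge0$, choosing $x_i\ge0$ gives $a,b\ge0$, so $M_A$ is a band projection by Lemma~\ref{lem:band}(ii).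
\end{proof}

\section{From the bidual to a projection}\label{sec:bidual}

In this section $V$ is a reflexive smooth Banach space, $L=L_1(\Omega;V)$, $Y\subset L$ is a closed subspace, and $P:L\to Y^{**}$ is a contraction with $Py=y$ for $y\in Y$. For $f\in L$ let $L_f=\chi_{S(f)}L=L_1(S(f);V)$. For $f\in Y$, $x\in Y^{**}$ and $t>0$ put
\[
\Phi_t(x)=\|f+tx\|+\|f-tx\|-2\|f\|\ \ge0 .
\]
This quantity involves only the norm of $Y^{**}$, and it can therefore be estimated for $x=Pz$. We claim that $\Phi_t(x)=o(t)$ forces $x$ to lie in $Y$. To see why, consider how a bounded sequence escapes from $L_1[0,1]$: for $f=1$ and $y_n=n\chi_{[0,1/n]}$ one has $\Phi_t(y_n)=2t-2/n$ when $tn\ge1$, which is of order $t$. A small value of $\Phi_t(y)/t$ rules out such concentration: it keeps $y$ close to a set of functions dominated by a multiple of $N(f)$, and that set is weakly compact.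

\begin{lemma}\label{lem:key}
Let $0\ne f\in Y$ and $x\in Y^{**}$. If $\Phi_t(x)=o(t)$ as $t\to0^+$, then $x\in Y\cap L_f$.
\end{lemma}

\begin{proof}
Let $\delta>0$, choose $t>0$ with $\Phi_t(x)<\delta t$, and let $C=\{y\in Y:\Phi_t(y)<\delta t\}$.

\emph{The vector $x$ is in the $w^*$-closure of $C$.} Given a finite set $H\subset Y^*$ and $\varepsilon>0$, apply Fact~\ref{fact:lr} to the span of $f$ and $x$. Then $Rf=f$, the vector $Rx$ agrees with $x$ on $H$, and
\[
\Phi_t(Rx)=\|R(f+tx)\|+\|R(f-tx)\|-2\|f\|\le\Phi_t(x)+\varepsilon\big(\|f+tx\|+\|f-tx\|\big)<\delta t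
\]
for small $\varepsilon$.

\emph{The set $C$ is almost dominated.} Let $D_f=\{z\in L:N(z)\le N(f)\}$. Since $\|a+b\|+\|a-b\|\ge2\max(\|a\|,\|b\|)$ in $V$, every $y\in C$ satisfies
\[
\delta t>\int\big(\|f+ty\|_V+\|f-ty\|_V-2\|f\|_V\big)\,d\mu\ \ge\ 2\int\big(tN(y)-N(f)\big)_+\,d\mu .
\]
Put $y_1=\min\big(1,N(f)/(tN(y))\big)\,y$ on $S(y)$ and $y_1=0$ elsewhere. Then $y_1\in t^{-1}D_f$ and $\|y-y_1\|=\int(N(y)-t^{-1}N(f))_+\,d\mu<\delta/2$. So $C\subset t^{-1}D_f+\frac\delta2B_L$, where $B_L$ is the closed unit ball.

\emph{The set $D_f$ is weakly compact.} Let $\nu$ be the finite measure $N(f)\mu$ on $S(f)$. Since $V$ is reflexive, so is $L_2(\nu;V)$, and its bounded closed convex subset $K=\{h:\|h(\omega)\|\le1\text{ a.e.}\}$ is weakly compact. The linear map $h\mapsto N(f)h$ from $L_2(\nu;V)$ to $L$ has norm at most $\|f\|^{1/2}$ and maps $K$ onto $D_f$.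

\emph{Conclusion.} The second adjoint of the inclusion $Y\subset L$ identifies $Y^{**}$, isometrically and $w^*$-homeomorphically, with $Y^{\perp\perp}\subset L^{**}$. The set $t^{-1}D_f+\frac\delta2B_{L^{**}}$ is $w^*$-compact and contains $C$, so it contains $x$: there is $d\in L$ with $\|x-d\|\le\delta/2$. For $\psi\in Y^\perp\subset L^*$ with $\|\psi\|\le1$ we have $x(\psi)=0$, so $|\psi(d)|\le\delta/2$. By the Hahn--Banach theorem $\operatorname{dist}(d,Y)\le\delta/2$, and so $\operatorname{dist}(x,Y)\le\delta$. Since $\delta$ is arbitrary and $Y$ is closed, $x\in Y$. Finally, the integrand $\|f+tx\|_V+\|f-tx\|_V-2\|f\|_V$ is nonnegative and equals $2tN(x)$ off $S(f)$. So $\Phi_t(x)\ge2t\int_{\Omega\setminus S(f)}N(x)\,d\mu$, and the hypothesis forces $x\in L_f$.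
\end{proof}

\begin{lemma}\label{lem:supp}
If $f\in Y$, then $P(L_f)\subset Y\cap L_f$.
\end{lemma}

\begin{proof}
Let $f\ne0$ and $x\in L_f$. Since $\|f\pm tPx\|=\|P(f\pm tx)\|\le\|f\pm tx\|$,
\[
\frac{\Phi_t(Px)}t\le\int_{S(f)}\frac{\|f+tx\|_V+\|f-tx\|_V-2\|f\|_V}{t}\,d\mu .
\]
The integrand lies between $0$ and $2N(x)$, and tends to $0$ on $S(f)$ by \eqref{eq:smooth}. So $\Phi_t(Px)=o(t)$, and Lemma~\ref{lem:key} applies.
\end{proof}

To split $Y$ along supports we need to know that $Y$ is stable under restriction to them.

\begin{lemma}\label{lem:cut}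
If $f,g\in Y$, then $\chi_{S(f)}g\in Y$.
\end{lemma}

\begin{proof}
Write $\chi=\chi_{S(f)}$. By Lemma~\ref{lem:supp}, $k=P(\chi g)\in Y\cap L_f$. Put $h=g-k\in Y$. Then $h=P((1-\chi)g)$, so $\|h\|\le\|(1-\chi)g\|$. On the other hand $(1-\chi)h=(1-\chi)g$, so $\|h\|=\|\chi h\|+\|(1-\chi)g\|$. Thus $\chi h=0$, that is, $\chi g=\chi k=k\in Y$.
\end{proof}

\begin{proposition}\label{prop:reduce}
The space $Y$ is the $\ell_1$-sum of subspaces $Y_\alpha$ with the following property: there is $f_\alpha\in Y_\alpha$ of norm one such that $P$ restricts to a contractive projection of $L_1(S(f_\alpha);V)$ onto $Y_\alpha$.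
\end{proposition}

\begin{proof}
By Zorn's lemma take a maximal family $(f_\alpha)$ of norm-one elements of $Y$ with pairwise disjoint supports. Put $\chi_\alpha=\chi_{S(f_\alpha)}$ and $Y_\alpha=Y\cap L_{f_\alpha}$. For $g\in Y$ we have $\chi_\alpha g\in Y_\alpha$ by Lemma~\ref{lem:cut}, and $\sum_\alpha\|\chi_\alpha g\|\le\|g\|$. So $r=g-\sum_\alpha\chi_\alpha g$ is an element of $Y$ with $\chi_\beta r=0$ for all $\beta$, and $r=0$ by maximality. The norm is additive on elements with disjoint supports, so $Y=\bigoplus_1Y_\alpha$. By Lemma~\ref{lem:supp}, $P$ maps $L_{f_\alpha}$ into $Y_\alpha$, and it is the identity on $Y_\alpha$.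
\end{proof}

\begin{example}[The role of $P$]\label{ex:hexagon}
Let $\mathbb K=\mathbb R$, $L=\ell_1^3\in BL_1L_q$ and $Y=\{x:x_1+x_2+x_3=0\}$. For $f=(1,-1,0)$ and $g=(0,1,-1)$ we have $\chi_{S(f)}g=(0,1,0)\notin Y$, so no contraction $P$ exists. The conclusion of Theorem~\ref{thm:bidual} fails as well: the unit ball of $Y$ is the hexagon with vertices $\frac12(e_i-e_j)$, $i\neq j$, whereas a two-dimensional member of $\mathcal BL_1L_q$ is isometric to $\ell_1^2$ or $\ell_q^2$ (Remark~\ref{rem:findim}).
\end{example}

\begin{example}[The role of smoothness]\label{ex:smooth}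
Let $L=\ell_1^2(\ell_1^2)$ with unit vectors $e_{\omega\omega'}$, and let $P$ fix $e_{11}$, $e_{22}$ and send $e_{12}$, $e_{21}$ to $\frac12(e_{12}+e_{21})$. This is a contractive projection, and for $f=e_{11}$ it maps $e_{12}\in L_f$ outside $L_f$. So Lemma~\ref{lem:supp} fails for the fiber $V=\ell_1^2$. For $q=1$ we shall change the representation and use the fiber $\mathbb K$.
\end{example}

\section{The $\sigma$-algebra of a contractive projection}\label{sec:sigma}

By Proposition~\ref{prop:reduce} it remains to study a contractive projection $P$ of $L=L_1(\Omega;V)$ onto a subspace $E$ that contains a norm-one vector $f_0$ of full support. The map $x\mapsto x/N(f_0)$ is an isometry of $L_1(\mu;V)$ onto $L_1(N(f_0)\mu;V)$. So we may and do assume, in this section and the next, that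
\begin{equation}\label{eq:setting}
\mu\text{ is a probability},\qquad P:L\to E\text{ is a contractive projection},\qquad f_0\in E,\quad N(f_0)=1 .
\end{equation}
In this section $V$ is reflexive, smooth and strictly convex. Lemma~\ref{lem:supp} applies with $Y=E$. Recall that for a sub-$\sigma$-algebra $\mathcal A\subset\mathcal F$ and $h\in L_1(\mu)$, the conditional expectation $\mathbb E(h|\mathcal A)$ is the $\mathcal A$-measurable function with the same integral as $h$ over each $A\in\mathcal A$. It satisfies $\int k\,\mathbb E(h|\mathcal A)=\int\mathbb E(k|\mathcal A)\,h$ for $k\in L_\infty(\mu)$, and it is a contraction on $L_q(\mu)$ by Jensen's inequality.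

\begin{lemma}\label{lem:sublattice}
Let $R$ be a closed sublattice of the real space $L_1(\mu)$ with $1\in R$. Then $\mathcal A=\{A\in\mathcal F:\chi_A\in R\}$ is a $\sigma$-algebra containing the null sets, and $R=L_1(\mathcal A)$.
\end{lemma}

\begin{proof}
We have $\chi_{A^c}=1-\chi_A$ and $\chi_{A\cap B}=\chi_A\wedge\chi_B$, and increasing sequences of indicator functions converge in norm; so $\mathcal A$ is a $\sigma$-algebra. For $h\in R$ and $a\in\mathbb R$, $\chi_{\{h>a\}}=\lim_n\,(n(h-a)^+)\wedge1\in R$, so $h$ is $\mathcal A$-measurable. Conversely, $\mathcal A$-simple functions lie in $R$ and are dense in $L_1(\mathcal A)$.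
\end{proof}

\begin{lemma}\label{lem:T}
There is a sub-$\sigma$-algebra $\mathcal A\subset\mathcal F$ containing the null sets such that $P(hf_0)=\mathbb E(h|\mathcal A)f_0$ for all $h\in L_1(\mu)$.
\end{lemma}

\begin{proof}
Let $0\le h\in L_1(\mu)$ and $w=P(hf_0)$. By Lemma~\ref{lem:J},
\[
\int h\,d\mu=Jf_0(hf_0)=\int\operatorname{Re}\langle j(f_0),w\rangle\,d\mu\le\int N(w)\,d\mu=\|w\|\le\|hf_0\|=\int h\,d\mu .
\]
Hence $\operatorname{Re}\langle j(f_0),w\rangle=N(w)$ almost everywhere, and \eqref{eq:strict} gives $w=N(w)f_0$; this is the only use of strict convexity. By linearity, $P(hf_0)=(Th)f_0$ for all $h\in L_1(\mu)$, where $Th=\langle j(f_0),P(hf_0)\rangle$ is linear in $h$. The operator $T$ is positive, $\int Th=\int h$, $\|T\|\le1$, $T1=1$ because $Pf_0=f_0$, and $T^2=T$ because $P^2=P$.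

Let $R$ be the set of real $h$ with $Th=h$; it is the range of $T$ on real functions. For $h\in R$, $T|h|\ge|Th|=|h|$ and both sides have the same integral, so $|h|\in R$. By Lemma~\ref{lem:sublattice}, $R=L_1(\mathcal A)$ with $\mathcal A=\{A:T\chi_A=\chi_A\}$. Let $A\in\mathcal A$ and $0\le h\le1$. Then $0\le T(\chi_Ah)\le\chi_A$ and $0\le T(\chi_{A^c}h)\le\chi_{A^c}$, so $\chi_ATh=T(\chi_Ah)$ and $\int_ATh=\int_Ah$. Since $Th$ is $\mathcal A$-measurable, $Th=\mathbb E(h|\mathcal A)$, and this extends to $L_1(\mu)$ by linearity and density.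
\end{proof}

We keep the notation $T=\mathbb E(\cdot|\mathcal A)$. So far we know $P$ only on multiples of $f_0$; Lemma~\ref{lem:supp} spreads the information to all of $L$.

\begin{lemma}\label{lem:module}
$P(hx)=hPx$ for $h\in L_\infty(\mathcal A)$ and $x\in L$. If $g\in E$, $h$ is $\mathcal A$-measurable and $hg\in L$, then $hg\in E$.
\end{lemma}

\begin{proof}
For $A\in\mathcal A$, the vectors $\chi_Af_0$ and $\chi_{A^c}f_0$ are in $E$ by Lemma~\ref{lem:T}, with supports $A$ and $A^c$. By Lemma~\ref{lem:supp}, $P$ maps $\chi_AL$ and $\chi_{A^c}L$ into themselves, so $\chi_APx=\chi_AP(\chi_Ax)+\chi_AP(\chi_{A^c}x)=P(\chi_Ax)$. Simple functions are uniformly dense in $L_\infty(\mathcal A)$, which gives the first statement. For the second, $h\chi_{\{|h|\le n\}}g$ is fixed by $P$ and tends to $hg$ by dominated convergence.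
\end{proof}

The next lemma is the heart of the matter. The $\sigma$-algebra $\mathcal A$ was defined from $f_0$ alone, and we have to relate it to the fiber norm of an arbitrary $g\in E$. As in Section~\ref{sec:two}, we move along the line $sf_0+g$: Lemma~\ref{lem:J} controls the derivative of the fiber norm along the line, and at infinity the influence of $g$ disappears by smoothness.

\begin{lemma}\label{lem:Nmeas}
For every $g\in E$, the function $N(g)$ is $\mathcal A$-measurable.
\end{lemma}

\begin{proof}
Fix representatives with $\|f_0(\omega)\|=1$ for all $\omega$, and put $\rho_s(\omega)=\|sf_0(\omega)+g(\omega)\|$ for $s\in\mathbb R$. This function is measurable in $\omega$, convex and $1$-Lipschitz in $s$, hence jointly measurable. Its right derivative $u_s(\omega)=\lim_nn(\rho_{s+1/n}(\omega)-\rho_s(\omega))$ is jointly measurable, $|u_s|\le1$, and $\rho_r-\rho_0=\int_0^ru_s\,ds$ for $r\in\mathbb R$.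

The sets $\{sf_0+g=0\}$ are disjoint for distinct $s$, so all but countably many are null. For the other $s$, the vector $f=sf_0+g\in E$ has full support and $u_s=\operatorname{Re}\langle j(f),f_0\rangle$. Let $h\in L_\infty(\mu)$ be real with $Th=0$. Then $P(hf_0)=0$, so Lemma~\ref{lem:J} gives $\int hu_s\,d\mu=\operatorname{Re}Jf(hf_0)=0$ for all but countably many $s$. By Fubini's theorem,
\[
\int h\rho_r\,d\mu-\int hN(g)\,d\mu=\int_0^r\!\!\int hu_s\,d\mu\,ds=0\qquad(r\in\mathbb R).
\]
Since also $\int h=\int Th=0$, we get for $r>0$
\[
2\int hN(g)\,d\mu=\int h\,(\rho_r+\rho_{-r}-2r)\,d\mu .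
\]
With $t=1/r$ we have $\rho_r+\rho_{-r}-2r=(\|f_0+tg\|_V+\|f_0-tg\|_V-2)/t$, which lies between $0$ and $2N(g)$ and tends to $0$ as $r\to\infty$ by \eqref{eq:smooth}. Hence $\int hN(g)\,d\mu=0$. For an arbitrary real $k\in L_\infty(\mu)$ take $h=k-Tk$; then $\int kN(g)=\int(Tk)N(g)=\int k\,TN(g)$. So $N(g)=TN(g)$.
\end{proof}

\begin{lemma}\label{lem:Lq}
Let $1\le q<\infty$. Then $P$ restricts to a contractive projection of $L_q(\Omega;V)\subset L$ onto $E_q=E\cap L_q(\Omega;V)$, for the norm $\|x\|_q=\|N(x)\|_{L_q(\mu)}$, and $E_q$ is dense in $E$.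
\end{lemma}

\begin{proof}
For $x\in L$ and $A\in\mathcal A$, Lemma~\ref{lem:module} gives $\int_AN(Px)=\|P(\chi_Ax)\|\le\int_AN(x)=\int_ATN(x)$. Both $N(Px)$ and $TN(x)$ are $\mathcal A$-measurable, so $N(Px)\le TN(x)$, and $\|Px\|_q\le\|TN(x)\|_{L_q(\mu)}\le\|x\|_q$. For $g\in E$, the vectors $\chi_{\{N(g)\le n\}}g$ are in $E_q$ by Lemmas~\ref{lem:module} and \ref{lem:Nmeas}, and they tend to $g$.
\end{proof}

\section{The lattice structure on the range}\label{sec:lattice}

\begin{proposition}\label{prop:range}
Let $1<q<\infty$ and $V=L_q(\Omega')$. In the setting \eqref{eq:setting}, $E\in\mathcal BL_1L_q$.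
\end{proposition}

By Lemma~\ref{lem:Lq} and Fact~\ref{fact:proj}, the dense subspace $E_q$ is isometric, for the norm $\|\cdot\|_q$, to an $L_q$-space, and this provides an order on $E_q$. The isometry is given abstractly, however, and we need the order to be compatible with the original norm $\int N(\cdot)\,d\mu$. For $q\ne2$ the compatibility is automatic, because disjointness in $L_q$ can be read off the norm.

\begin{lemma}[Lamperti]\label{lem:lamperti}
Let $1\le q<\infty$, $q\ne2$. If $f,g\in L_q(\Lambda)$ satisfy $\|f+g\|^q+\|f-g\|^q=2(\|f\|^q+\|g\|^q)$, then $f\perp g$.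
\end{lemma}

\begin{proof}
Let $q<2$. For scalars $a,b$, concavity of $s\mapsto s^{q/2}$ and the parallelogram law give
\[
\tfrac12\big(|a+b|^q+|a-b|^q\big)\le\Big(\tfrac12\big(|a+b|^2+|a-b|^2\big)\Big)^{q/2}=\big(|a|^2+|b|^2\big)^{q/2}\le|a|^q+|b|^q ,
\]
and the last inequality is strict if $ab\ne0$. Integrating, we see that equality forces $fg=0$ almost everywhere. For $q>2$ all inequalities are reversed.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:range} for $q\ne2$]
The Banach lattice $L_q(\Omega;L_q(\Omega'))$ has a norm that is $q$-additive on disjoint elements, so it is an $L_q$-space by Fact~\ref{fact:kakutani}. By Lemma~\ref{lem:Lq} and Fact~\ref{fact:proj} there is a surjective linear isometry $U:(E_q,\|\cdot\|_q)\to L_q(\Lambda)$.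

\emph{The projections $m_A$.} For $A\in\mathcal A$, multiplication by $\chi_A$ preserves $E_q$ (Lemma~\ref{lem:module}); let $m_A=U\chi_AU^{-1}$, a linear projection on $L_q(\Lambda)$. If $f$ is in its range and $g$ in its kernel, then $U^{-1}f$ and $U^{-1}g$ vanish off $A$ and on $A$ respectively, so $\|f\pm g\|^q=\|f\|^q+\|g\|^q$, and $f\perp g$ by Lemma~\ref{lem:lamperti}. By Lemma~\ref{lem:band}(i), $m_A$ is a band projection.

\emph{The map $N'$.} For $h\in L_q(\Lambda)$ put $N'(h)=N(U^{-1}h)$. This function is $\mathcal A$-measurable by Lemma~\ref{lem:Nmeas}, and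
\begin{equation}\label{eq:Nprime}
\int_AN'(h)^q\,d\mu=\|\chi_AU^{-1}h\|_q^q=\|m_Ah\|^q_{L_q(\Lambda)}\qquad(A\in\mathcal A).
\end{equation}
Inequalities between $\mathcal A$-measurable integrable functions can be tested on integrals over sets of $\mathcal A$; this is where Lemma~\ref{lem:Nmeas} is essential. So \eqref{eq:Nprime} and (B1) yield the following. First, $N'(h)=N'(|h|)$, since $\|m_A|h|\|=\|m_Ah\|$. Second, $0\le h\le h'$ implies $N'(h)\le N'(h')$, since $0\le m_Ah\le m_Ah'$. Third, $h\perp h'$ implies $N'(h+h')^q=N'(h)^q+N'(h')^q$, since $m_Ah\perp m_Ah'$. Directly from the definition, $N'$ is subadditive and absolutely homogeneous, and $N'(m_Ah)=\chi_AN'(h)$. Therefore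
\[
\|h\|_*=\int N'(h)\,d\mu=\|U^{-1}h\|_L
\]
is a lattice norm on $L_q(\Lambda)$, and the completion of $(L_q(\Lambda),\|\cdot\|_*)$ is linearly isometric to $E$, because $E_q$ is dense in $E$.

\emph{The lattice $F$.} Let $F$ be the completion of the real part of $L_q(\Lambda)$ for $\|\cdot\|_*$. The completion of a normed lattice is a Banach lattice, with the lattice operations extended by continuity. In the real case $F$ is isometric to $E$. In the complex case, \eqref{eq:modulus} shows that the modulus of $h\in L_q(\Lambda)$ in $F+iF$ is the pointwise one; as $\|h\|_*=\|\,|h|\,\|_*$, the space $(L_q(\Lambda),\|\cdot\|_*)$ is a dense subspace of the complexification of $F$, which is thus isometric to $E$. By Section~\ref{sub:complex} it suffices, in both cases, to show that the real lattice $F$ is in $BL_1L_q$.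

Since $|N'(h)-N'(h')|\le N'(h-h')$ and $\|m_Ah\|_*\le\|h\|_*$, the maps $N'$ and $m_A$ extend continuously to $N':F\to L_1(\mathcal A)_+$ and $M_A:F\to F$. We check the hypotheses of Proposition~\ref{prop:rep} over $(\Omega,\mathcal A,\mu)$; below $x_n\to x$ and $y_n\to y$ in $F$, with $x_n,y_n$ real elements of $L_q(\Lambda)$. If $x\ge0$, then $x_n^+\to x$ and $0\le m_Ax_n^+\le x_n^+$, so $0\le M_Ax\le x$; also $M_A^2=M_A$, so $M_A$ is a band projection by Lemma~\ref{lem:band}(ii). Conditions (N1) and (N4) pass to the limit by continuity. For (N2), if $0\le x\le y$, then $x_n^+\wedge y_n^+\to x$, $y_n^+\to y$, and $N'(x_n^+\wedge y_n^+)\le N'(y_n^+)$. For (N3), if $x,y\ge0$ and $x\wedge y=0$, put $z_n=x_n^+\wedge y_n^+\to0$; then $x_n^+-z_n\to x$ and $y_n^+-z_n\to y$ are disjoint for each $n$, and the identity passes to the limit along a subsequence for which the values of $N'$ converge almost everywhere. By Proposition~\ref{prop:rep}, $F\in BL_1L_q$.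
\end{proof}

For $q=2$ Lemma~\ref{lem:lamperti} fails completely, its hypothesis being the parallelogram law, and an arbitrary isometry $U$ does not turn the $m_A$ into band projections. But now the fibers are Hilbert spaces, and we can choose coordinates adapted to $\mathcal A$ directly: a measurable field of orthonormal bases.

\begin{proof}[Proof of Proposition~\ref{prop:range} for $q=2$]
For $x,y\in L$ let $(x|y)(\omega)$ be the scalar product of $x(\omega)$ and $y(\omega)$ in the Hilbert space $V$, linear in the first variable; $|(x|y)|\le N(x)N(y)$. For $g,g'\in E$ the function $(g|g')$ is $\mathcal A$-measurable, because by polarization it is a linear combination of functions $N(g+ag')^2$, $|a|=1$, and Lemma~\ref{lem:Nmeas} applies. By Zorn's lemma take a maximal family $(e_\gamma)_{\gamma\in\Gamma}$ of nonzero elements of $E$ such that $N(e_\gamma)=\chi_{A_\gamma}$ for some set $A_\gamma$ (necessarily in $\mathcal A$) and $(e_\gamma|e_\delta)=0$ for $\gamma\ne\delta$. For a countable subfamily and almost every $\omega$, the nonzero vectors among the $e_\gamma(\omega)$ are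 orthonormal.

Let $g\in E$ and $a_\gamma=(g|e_\gamma)$. This function is $\mathcal A$-measurable, vanishes off $A_\gamma$, and $|a_\gamma|\le N(g)$; so $a_\gamma e_\gamma\in E$ by Lemma~\ref{lem:module}. Bessel's inequality gives $\sum_{\gamma\in G}|a_\gamma|^2\le N(g)^2$ for finite $G\subset\Gamma$. Hence
\[
\sum_{\gamma\in\Gamma}\int_{S(g)}|a_\gamma|^2N(g)^{-1}\,d\mu\le\int N(g)\,d\mu<\infty ,
\]
and only countably many $a_\gamma$ are nonzero. For finite $G$ we have $N(\sum_{\gamma\in G}a_\gamma e_\gamma)=(\sum_{\gamma\in G}|a_\gamma|^2)^{1/2}\le N(g)$, so by dominated convergence the series $g'=\sum_\gamma a_\gamma e_\gamma$ converges in $L$, and $g'\in E$. The map $x\mapsto(x|e_\delta)$ is continuous from $L$ to $L_1(\mu)$, so $(g'|e_\delta)=a_\delta\chi_{A_\delta}=a_\delta$; thus $r=g-g'$ satisfies $(r|e_\delta)=0$ for all $\delta$. If $r\ne0$, then $e=\chi_{S(r)}N(r)^{-1}r$ is in $E$ by Lemmas~\ref{lem:module} and \ref{lem:Nmeas}, has $N(e)=\chi_{S(r)}$ and is orthogonal to all $e_\delta$, against maximality. So $g=\sum_\gamma a_\gamma e_\gamma$ and $N(g)=(\sum_\gamma|a_\gamma|^2)^{1/2}$.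

By Lemma~\ref{lem:coord}, applied over $(\Omega,\mathcal A,\mu)$ with one-point spaces $\Omega'_\gamma$, the linear map $g\mapsto(a_\gamma)$ is an isometry of $E$ into the band $B$ of those $(a_\gamma)\in L_1(\Omega,\mathcal A,\mu;\ell_2(\Gamma))$ with $a_\gamma=0$ off $A_\gamma$ for all $\gamma$. It is onto: an element of $B$ has countably many nonzero coordinates, with $(\sum_\gamma|a_\gamma|^2)^{1/2}$ integrable, so $\sum_\gamma a_\gamma e_\gamma$ converges in $L$ by dominated convergence to some $g\in E$, and $(g|e_\delta)=a_\delta$.
\end{proof}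

\begin{proof}[Proof of Theorems~\ref{thm:bidual} and \ref{thm:main}]
Let $X,Y,P$ be as in Theorem~\ref{thm:bidual}. We may assume that $X$ is a band in $L=L_1(\Omega;L_q(\Omega'))$, with band projection $\beta$. Then $P\beta:L\to Y^{**}$ is a contraction that fixes the elements of $Y$. By Proposition~\ref{prop:reduce}, $Y=\bigoplus_1Y_\alpha$, where $Y_\alpha$ is the range of a contractive projection on $L_1(S(f_\alpha);L_q(\Omega'))$ and contains the norm-one vector $f_\alpha$ of full support. After the change of density leading to \eqref{eq:setting}, Proposition~\ref{prop:range} gives $Y_\alpha\in\mathcal BL_1L_q$, and Lemma~\ref{lem:l1sum} gives $Y\in\mathcal BL_1L_q$. This proves Theorem~\ref{thm:bidual}, hence part (R) of Theorem~\ref{thm:main} through \eqref{eq:wlim}. Part (U) is contained in Proposition~\ref{prop:ultra}.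
\end{proof}

\section{Characterizations of $\mathcal BL_1L_q$}\label{sec:char}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
Closure under ultraproducts is Proposition~\ref{prop:ultra}, and closure under ultraroots is (b)$\Rightarrow$(a). So it suffices to prove the equivalences. We show that (a) implies each of (b), (c), (e), (f), that each of these implies (d), and that (d) implies (a).

\emph{(d)$\Rightarrow$(a).} For $q>1$ this is Theorem~\ref{thm:bidual}. Let $q=1$. The norm of a member of $BL_1L_1$ is additive on disjoint elements, so by Fact~\ref{fact:kakutani} we may take $X=L_1(\Omega;\mathbb K)$. The fiber $\mathbb K$ is reflexive and smooth, so Proposition~\ref{prop:reduce} writes $Y$ as an $\ell_1$-sum of ranges of contractive projections on $L_1$-spaces. These are $L_1$-spaces by Fact~\ref{fact:proj}, and Lemma~\ref{lem:l1sum} applies.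

\emph{(a)$\Rightarrow$(b)} by Proposition~\ref{prop:ultra}. \emph{(b)$\Rightarrow$(d)}: take the diagonal embedding and the map \eqref{eq:wlim}. \emph{(a)$\Rightarrow$(c)}: take the identity. \emph{(c)$\Rightarrow$(d)}: compose the projection with the inclusion of $Y$ in $Y^{**}$. \emph{(e)$\Rightarrow$(d)}: take $X=Y^{**}$ and $P$ the identity.

\emph{(a)$\Rightarrow$(e).} Let $I$ be the set of triples $i=(G_i,H_i,\varepsilon_i)$ as in Fact~\ref{fact:lr} with $\varepsilon_i<1$, directed by larger $G_i$, $H_i$ and smaller $\varepsilon_i$. Let $\mathcal U$ be an ultrafilter on $I$ containing all tails $\{i:i\ge i_0\}$, and $R_i:G_i\to Y$ the operators given by Fact~\ref{fact:lr}. For $z\in Y^{**}$ put $z_i=R_iz$ if $z\in G_i$ and $z_i=0$ otherwise, and $\iota z=[z_i]\in Y^{\mathcal U}$. Then $\iota$ is linear, since any given vectors lie in $G_i$ for $i$ in a tail, and $\|\iota z\|\le\|z\|$. With $P$ as in \eqref{eq:wlim}, $P\iota z=z$, because $\psi(z_i)=z(\psi)$ as soon as $z\in G_i$ and $\psi\in H_i$. Hence $\|z\|\le\|\iota z\|$, so $\iota$ is isometric and $\iota P$ is a contractive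 projection of $Y^{\mathcal U}$ onto $\iota(Y^{**})$. Since $Y^{\mathcal U}\in\mathcal BL_1L_q$ by Proposition~\ref{prop:ultra}, the space $Y^{**}$ satisfies (c), hence (d) and (a).

\emph{(a)$\Rightarrow$(f).} We may assume that $Y$ is a band in $L=L_1(\Omega;L_q(\Omega'))$, with band projection $\beta$. Let $y_1,\dots,y_n\in Y$ and $\varepsilon>0$. Approximating first by simple functions on $\Omega$, then their values by simple functions on $\Omega'$, and refining, we find finite sums $s_k=\sum_{m,l}c^k_{ml}\,\chi_{A_m}\otimes\chi_{B_l}$ with $\|y_k-s_k\|<\varepsilon/2$, where the $A_m\subset\Omega$ are disjoint, the $B_l\subset\Omega'$ are disjoint, and all have finite measure. Then $\|y_k-\beta s_k\|<\varepsilon/2$. Put $A=\bigcup_mA_m$ and $e_l=\beta(\chi_A\otimes\chi_{B_l})\in Y$; the $e_l$ are disjoint. By (B3), $\beta$ commutes with multiplication by $\chi_{A_m}$, so $\beta s_k=\sum_{m,l}c^k_{ml}\chi_{A_m}e_l$. The functions $N(e_l)$ need not be constant, so we refine the partition. Intersecting the $A_m$ with the sets $\{N(e_l)=0\}$ and $\{(1+\varepsilon)^r\le N(e_l)<(1+\varepsilon)^{r+1}\}$,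 $r\in\mathbb Z$, for all $l$, we partition $A$ into countably many sets $C_i$, each contained in some $A_m$, such that for each $l$ either $N(e_l)=0$ on $C_i$, or $t_{il}\le N(e_l)\le(1+\varepsilon)t_{il}$ on $C_i$ for a constant $t_{il}>0$. By dominated convergence there is a union $C$ of finitely many non-null $C_i$ with $\|\beta s_k-\chi_C\beta s_k\|<\varepsilon/2$ for all $k$. Let $G\subset Y$ be the span of the nonzero vectors $\chi_{C_i}e_l$ with $C_i\subset C$. Then $\chi_C\beta s_k\in G$, so $\operatorname{dist}(y_k,G)<\varepsilon$. For $g=\sum a_{il}\chi_{C_i}e_l\in G$ we have $N(g)^q=\sum_l|a_{il}|^qN(e_l)^q$ on $C_i$, and therefore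
\[
\sum_i\mu(C_i)\Big(\sum_l|a_{il}|^qt_{il}^q\Big)^{1/q}\le\|g\|\le(1+\varepsilon)\sum_i\mu(C_i)\Big(\sum_l|a_{il}|^qt_{il}^q\Big)^{1/q}.
\]
So $\Theta g=(\mu(C_i)t_{il}a_{il})$ maps $G$ onto a sum $\bigoplus_1\ell_q^{n_i}$ with $\|\Theta\|\le1$ and $\|\Theta^{-1}\|\le1+\varepsilon$.

\emph{(f)$\Rightarrow$(d).} Let $I$ be the set of pairs $i=(F_i,\varepsilon_i)$ with $F_i\subset Y$ finite and $0<\varepsilon_i<1$, directed by larger $F_i$ and smaller $\varepsilon_i$, and let $\mathcal U$ be an ultrafilter containing all tails. Take $G_i$ and $\Theta_i:G_i\to H_i$ as in (f) for $F_i$ and $\varepsilon_i$, scaled so that $\|\Theta_i\|\le1$ and $\|\Theta_i^{-1}\|\le1+\varepsilon_i$. Each $H_i$ is a band in some $\ell_1^m(\ell_q^n)$, so $X=(H_i)_{\mathcal U}\in BL_1L_q$ by Proposition~\ref{prop:ultra}. For $y\in F_i$ pick $y_i\in G_i$ with $\|y-y_i\|<\varepsilon_i$, and put $y_i=0$ if $y\notin F_i$. Then $\lim_{\mathcal U}\|y-y_i\|=0$ for every $y\in Y$. Put $\iota y=[\Theta_iy_i]$. For $y,y'\in Y$ and $a\in\mathbb K$ we have $\lim_{\mathcal U}\|(y+ay')_i-y_i-ay'_i\|=0$, so $\iota$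 is linear, and $\|\iota y\|\le\|y\|$. The map $P[h_i]=w^*\text{-}\lim_{\mathcal U}\Theta_i^{-1}h_i$ is a contraction of $X$ into $Y^{**}$, and $P\iota y=w^*\text{-}\lim_{\mathcal U}y_i=y$. Hence $\|y\|\le\|\iota y\|$, and $\iota$ is an isometric embedding.
\end{proof}

\begin{remark}\label{rem:findim}
The finite-dimensional members of $\mathcal BL_1L_q$ are, up to isometry, the finite sums $\bigoplus_1\ell_q^{n_i}$. Indeed, apply (f) to a basis of $Y$: for small $\varepsilon$ the subspace $G$ contains a basis, so $G=Y$. There are finitely many sums of dimension $\dim Y$, so one of them, $H$, occurs for a sequence $\varepsilon_r\to0$, and a limit point of the corresponding maps $\Theta_r:Y\to H$, normalized by $\|\Theta_r\|=1$, is a surjective isometry.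
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Bernau and Lacey, \emph{Pacific J. Math.} 53 (1974).

\bibitem{Fremlin}
Fremlin, \emph{Measure Theory}, vol.~3.

\bibitem{Maharam}
Maharam, \emph{Trans. AMS} 69 (1950).

\bibitem{MN}
Meyer-Nieberg, \emph{Banach Lattices}.

\bibitem{Raynaud}
Yves Raynaud, \emph{New axiomatizable classes of Banach spaces via disjointness-preserving isometries}, arXiv:1603.07510 (2016).

\end{thebibliography}
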